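# Local extinction of critical branching stable systems started from an inhomogeneous Poisson field

## Surviving for time $R^\alpha$: the guess $d<\alpha/\beta+\gamma$

Scatter particles in $\mathbb R^d$, more thinly far from the origin, with density $1/(1+|x|^\gamma)$. Each particle moves as a symmetric $\alpha$-stable process, lives for an exponential time, and is replaced by a random number of children with mean one. Watch a bounded window. Does it stay empty from some time on? The answer one would first guess is: this happens exactly when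
$$d<\frac{\alpha}{\beta}+\gamma ,$$
where $\beta$ describes the offspring law. We first make the model precise, then say where the guess comes from, and then test it. One half of it will turn out to be wrong, the other half right, but not for the reason that suggests it.

**Definition (the particle system).** Let $d\ge1$, $0<\alpha\le2$, $0<\beta\le1$, $\gamma\ge0$, $V>0$. In the $(d,\alpha,\beta,\gamma)$-branching particle system, particles move independently as symmetric $\alpha$-stable Lévy processes $\xi$ in $\mathbb R^d$. Lifetimes are exponential with parameter $V$, independent of everything else. At the end of its life a particle is replaced, at its death position, by a random number of offspring with generating function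
$$F(s)=s+\frac{(1-s)^{1+\beta}}{1+\beta},\qquad 0\le s\le1,$$
and the offspring evolve independently in the same way. At time $0$ the particles form a Poisson random measure with intensity $\mu_\gamma(dx)=dx/(1+|x|^\gamma)$. The counting measure of the particles alive at time $t$ is $N_t$.

For $\beta=1$ we have $F(s)=\frac12+\frac12s^2$, that is, zero or two children with equal probability. For every $\beta$, $F'(s)=1-(1-s)^\beta$, so the mean number of children is $F'(1)=1$ (criticality). The probability of no child is $F(0)=\frac1{1+\beta}$. When $\beta<1$, $F''(s)=\beta(1-s)^{\beta-1}\to\infty$ as $s\to1$, so the variance is infinite.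

**Definition (local extinction).** The system suffers a.s. local extinction if for every bounded Borel set $A\subset\mathbb R^d$, almost surely $N_t(A)=0$ for all sufficiently large $t$.

"Symmetric $\alpha$-stable" means rotation invariant, and we normalize $Ee^{i\theta\cdot(\xi_t-\xi_0)}=e^{-t|\theta|^\alpha}$. A factor $\sigma$ in the exponent is removed by the time change $t\mapsto\sigma t$, which replaces $V$ by $V/\sigma$; since $V$ is arbitrary, nothing is lost.

**Definition (family).** The family (or cluster) of $x$ is the branching system started from one particle at $x$. Its genealogical tree is a critical Galton–Watson tree in which having no child has positive probability. Hence it is a.s. finite, and the family a.s. dies out in finite time. For closed $D\subset\mathbb R^d$ let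
$$u_D(x)=P(\text{the family of }x\text{ ever visits }D),\qquad u_r=u_{\bar B_r},\quad \bar B_r=\{|x|\le r\},\ r>0 .$$

Two abbreviations are used throughout: $\lambda=\frac{V}{1+\beta}$ and
$$\Phi(r)=1-F(1-r)=r-\frac{r^{1+\beta}}{1+\beta},\qquad V\Phi(r)=Vr-\lambda r^{1+\beta}.\tag{1}$$
If each child independently has some property with probability $q$, then $\Phi(q)$ is the probability that at least one child has it. Since $\Phi'(r)=1-r^\beta\ge0$ and $\Phi(0)=0$, $\Phi$ is nondecreasing and nonnegative on $[0,1]$.

Here is where the guess comes from. Let $Q(t)$ be the probability that a family is alive at time $t$. Conditioning on the life of the first particle,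
$$Q(t)=e^{-Vt}+\int_0^tVe^{-Vs}\Phi(Q(t-s))\,ds .$$
Multiply by $e^{Vt}$ and differentiate: $Q'=-VQ+V\Phi(Q)=-\lambda Q^{1+\beta}$, $Q(0)=1$. Therefore $Q(t)=(1+\beta\lambda t)^{-1/\beta}$. By scaling, a stable path travels a distance $R$ in time of order $R^\alpha$. So a family started at distance $R$ should reach the window only if it survives for time $R^\alpha$, which has probability of order $R^{-\alpha/\beta}$. The mean number of families that reach the window would be comparable to $\int^\infty R^{-\alpha/\beta}R^{d-1-\gamma}dR$. This is finite exactly when $d<\alpha/\beta+\gamma$. If only finitely many families ever come, and each of them dies, the window becomes empty.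

The problem comes from Tomasz Bojdecki, Luis G. Gorostiza, Anna Talarczyk, "Occupation times of branching systems with initial inhomogeneous Poisson states and related superprocesses", arXiv:0809.0665 (2008). The known result is that for $\alpha=2$ and $d<2/\beta+\gamma$ a.s. local extinction holds. The conjecture is that $d<\alpha/\beta+\gamma$ suffices also if $\alpha<2$.

## Two quick tests: $\gamma>d$ and $\gamma=0$

If $\gamma>d$, then $\mu_\gamma$ has finite mass, so there are a.s. finitely many initial particles. All their families die out, and the whole system becomes empty. The condition $d<\alpha/\beta+\gamma$ holds too, so the guess passes.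

For $\gamma=0$ we have $\mu_0=\frac12dx$. Let us try expectations. We need the *many-to-one formula*: for one family,
$$E[\text{number of particles of the family of }x\text{ in }A\text{ at time }s]=P_x(\xi_s\in A).\tag{2}$$
To see this, consider a potential particle of generation $n$ in the family tree. It exists with a probability depending only on offspring numbers. Given that it exists, it is alive at time $s$ when the $n$ ancestral lifetimes sum to at most $s$ and its own life extends beyond $s$; this has the probability that a Poisson variable with mean $Vs$ equals $n$. Its position at time $s$ is then distributed as $\xi_s$ under $P_x$. The existence probabilities over generation $n$ sum to the mean size of generation $n$, which is $1$. Summing over $n$ gives (2).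

Since Lebesgue measure is invariant for $\xi$, for $\gamma=0$ we get $E N_t(A)=\frac12\int P_x(\xi_t\in A)dx=\frac12|A|$ for every $t$. The mean does not decay at all, while the guess claims extinction when $d<\alpha/\beta$. So the means of $N_t(A)$ cannot establish the guess. We must look at hitting probabilities.

## Poisson counts of families, and the case $\gamma>\alpha$

**Lemma 1 (a visit takes time).** Let $r>0$ and choose $\varepsilon>0$ with $P_0(\sup_{s\le\varepsilon}|\xi_s|\le1)\ge\frac12$, which is possible by right-continuity. For $0<t_0\le\infty$ let $v(x)$ be the probability that the family of $x$ visits $\bar B_r$ during $[0,t_0]$ (at any time, if $t_0=\infty$). Then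
$$\tfrac12\,\varepsilon e^{-V\varepsilon}\,v(x)\le\int_0^{t_0+\varepsilon}P_x(\xi_s\in\bar B_{r+1})\,ds .\tag{3}$$

*Proof.* A family has a.s. finitely many particles with right-continuous paths, so if it visits $\bar B_r$ there is a first time at which some particle is there; take the one with the smallest label. By the strong Markov property at this time, and since exponential lives have no memory, this particle moves from then on as $\xi$, with an independent remaining life that is exponential with parameter $V$. With conditional probability at least $\frac12e^{-V\varepsilon}$ it neither branches nor moves by more than $1$ during the next $\varepsilon$ time units. On this event, if the first visit is at a time $\le t_0$, the family spends at least $\varepsilon$ units of particle time in $\bar B_{r+1}$ before $t_0+\varepsilon$. The expectation of that particle time is the right side of (3), by (2). $\square$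

**Lemma 2 (counting families).** (a) If $D$ is closed and $\int u_D\,d\mu_\gamma<\infty$, then a.s. only finitely many initial families ever visit $D$, and $N_t(D)=0$ for all large $t$. (b) If $\int u_r\,d\mu_\gamma=\infty$, then a.s. $N_t(\bar B_r)>0$ for arbitrarily large $t$.

*Proof.* Given the initial points, the families are independent. By the marking theorem for Poisson measures, the number of families that ever visit $D$ is Poisson with mean $\int u_D\,d\mu_\gamma$ (a.s. infinite if the mean is infinite).

(a) The number is a.s. finite. Each of these families dies out in finite time, and after the last of these extinction times $N_t(D)=0$.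

(b) Infinitely many families visit $\bar B_r$. Fix $t_0<\infty$ and let $v$ be as in Lemma 1. The number of families that visit during $[0,t_0]$ is Poisson with mean $\int v\,d\mu_\gamma$. Since $\mu_\gamma\le dx$ and Lebesgue measure is invariant for $\xi$, (3) gives
$$\int v\,d\mu_\gamma\le\int v\,dx\le 2\varepsilon^{-1}e^{V\varepsilon}(t_0+\varepsilon)\,|\bar B_{r+1}|<\infty .$$
So a.s. only finitely many families come before $t_0$, and infinitely many must come after $t_0$. Apply this to $t_0=1,2,3,\dots$. $\square$

Now a real test. Let $d>\alpha$ and $\gamma>\alpha$. For $d>\alpha$ the potential kernel is classical: $\int_0^\infty P_x(\xi_s\in A)ds=C\int_A|x-y|^{\alpha-d}dy$. Hence (3) with $t_0=\infty$ gives $u_r(x)\le C'|x|^{-(d-\alpha)}$ for $|x|\ge2(r+1)$, and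
$$\int u_r\,d\mu_\gamma\le C''+C''\int_1^\infty R^{-(d-\alpha)}R^{d-1-\gamma}dR<\infty,$$
because $\gamma>\alpha$. By Lemma 2(a) there is a.s. local extinction, whatever $d$ is. Take $\alpha=\beta=1$, $\gamma=2$, $d=4$: there is extinction, although $d=4\ge3=\alpha/\beta+\gamma$. The "only if" half of the guess is false. What remains is the "if" half.

The reasoning behind the "if" half is also suspect when $\alpha<2$, because a particle may jump straight into the window. Here is a heuristic count. A family alive at time $t$ (probability of order $t^{-1/\beta}$) has mean size $1/Q(t)$, of order $t^{1/\beta}$, by (2) with $A=\mathbb R^d$. So over its life it accumulates about $t^{1+1/\beta}$ units of particle time. From distance $R$, a particle jumps into the unit ball at a rate of order $R^{-d-\alpha}$. A hit becomes likely when $t^{(1+\beta)/\beta}=R^{d+\alpha}$, and surviving until this $t$ has probability of order $t^{-1/\beta}=R^{-(d+\alpha)/(1+\beta)}$. If $d<\alpha/\beta$, this $t$ is smaller than $R^\alpha$, and $R^{-(d+\alpha)/(1+\beta)}$ is larger than $R^{-\alpha/\beta}$.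 For $d=1$, $\alpha=\frac32$, $\beta=1$ it predicts $R^{-5/4}$ instead of $R^{-3/2}$. Both are integrable at infinity in $d=1$, so the conjecture survives this count, but not through the estimate $R^{-\alpha/\beta}$. Theorem 2(A) below makes this exponent rigorous.

## Sufficiency, hitting probabilities and the exact classification

We write $u\asymp\psi$ for two-sided bounds with positive constants.

**Theorem 1 (the conjecture).** Let $0<\alpha<2$, $0<\beta\le1$, $\gamma\ge0$, $V>0$, $d\ge1$, $d<\alpha/\beta+\gamma$. Then a.s. local extinction holds. Moreover, a.s. only finitely many of the initial clusters ever visit a given bounded set.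

**Theorem 2 (hitting probabilities).** Let $0<\alpha<2$. For each $r>0$, as $|x|=R\to\infty$, $u_r(x)\asymp\psi(R)$, where

* (A) $d<\alpha/\beta$: $\psi=R^{-(d+\alpha)/(1+\beta)}$;
* (B) $d=\alpha/\beta$: $\psi=R^{-d}(\log R)^{1/\beta}$;
* (C) $\alpha/\beta<d<\alpha+\alpha/\beta$: $\psi=R^{-\alpha/\beta}$;
* (D) $d=\alpha+\alpha/\beta$: $\psi=R^{-\alpha/\beta}(\log R)^{-1/\beta}$;
* (E) $d>\alpha+\alpha/\beta$: $\psi=R^{-(d-\alpha)}$.

For $\alpha=2$: $\psi=R^{-2/\beta}$ if $d<2+2/\beta$; (D) and (E) hold unchanged.

**Theorem 3 (classification).** Let $0<\alpha\le2$. A.s. local extinction holds if and only if at least one of the following is true: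

1. $d<\alpha/\beta+\gamma$;
2. $\gamma>\alpha$;
3. $\gamma=\alpha$, $d=\alpha/\beta+\gamma$ and $\beta<1$.

Otherwise, a.s. $N_t(B)>0$ for arbitrarily large $t$, for every closed ball $B$ centered at $0$.

So $d<\alpha/\beta+\gamma$ is always sufficient. It is also necessary when $\gamma<\alpha$, and when $\gamma=\alpha$, $\beta=1$; it is not necessary in general.

By Lemma 2, everything reduces to the size of $u_r(x)$ for large $|x|$.

## The equation $Lu=\lambda u^{1+\beta}$ and its comparison principle

We recall the generator. For $0<\alpha<2$ put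
$$Lf(x)=c_{d,\alpha}\,\mathrm{p.v.}\!\int(f(x+z)-f(x))|z|^{-d-\alpha}dz,\qquad c_{d,\alpha}>0,$$
defined whenever $f$ is $C^2$ near $x$ and $\int|f(y)|(1+|y|)^{-d-\alpha}dy<\infty$. For $\alpha=2$, $L=\Delta$. Let $C_b^2$ be the space of $C^2$ functions on $\mathbb R^d$ that are bounded together with their derivatives of order at most $2$. If $f\in C_b^2$, then $Lf$ is bounded and continuous, and $f(\xi_t)-\int_0^tLf(\xi_s)ds$ is a martingale (Itô).

Formally, killing at rate $V$ and branching turn $u_D$ into a solution of $Lu-Vu+V\Phi(u)=0$ off $D$, that is, $Lu=\lambda u^{1+\beta}$ by (1), with $u=1$ on $D$. We do not solve this equation. The next lemma lets us squeeze $u_D$ between explicit super- and subsolutions.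

**Lemma 3 (comparison).** Let $0<\alpha\le2$, $D\subset\mathbb R^d$ closed, $g\in C_b^2$.

(i) If $g\ge1$ on $D$, $0\le g\le1$ on $D^c$ and $Lg\le\lambda g^{1+\beta}$ on $D^c$, then $u_D\le g$.

(ii) If $0\le g\le1$ on $\mathbb R^d$ and $Lg\ge\lambda g^{1+\beta}$ on $D^c$, then $u_D\ge g$.

*Proof.* **Step 1 (a representation of $g$).** This step expresses $g$ through the path of a single particle until it reaches $D$. Let $T=\inf\{t\ge0:\xi_t\in D\}$. Since $D$ is closed and paths are right-continuous, $\xi_T\in D$ on $\{T<\infty\}$, and $\xi_s\in D^c$ for $s<T$. Put $A_t=\int_0^tLg(\xi_s)ds$ and $M_t=g(\xi_t)-A_t$, a martingale. Then $e^{-Vt}M_t+V\int_0^te^{-Vs}M_s\,ds$ is a martingale: its conditional expectation given the path up to $r<t$ is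
$$e^{-Vt}M_r+V\int_0^re^{-Vs}M_s\,ds+(e^{-Vr}-e^{-Vt})M_r .$$
Since $V\int_0^te^{-Vs}A_sds=-e^{-Vt}A_t+\int_0^te^{-Vs}Lg(\xi_s)ds$, this martingale equals
$$e^{-Vt}g(\xi_t)+\int_0^te^{-Vs}(Vg-Lg)(\xi_s)\,ds .$$
Stop it at $t\wedge T$ and let $t\to\infty$. As $g$ and $Lg$ are bounded, dominated convergence gives
$$g(x)=E_x[e^{-VT}g(\xi_T);T<\infty]+E_x\int_0^Te^{-Vs}(Vg-Lg)(\xi_s)\,ds.\tag{4}$$

**Step 2 (the one-generation operator).** This step encodes one generation of the family. For measurable $q:\mathbb R^d\to[0,1]$ put
$$\mathcal Aq(x)=E_x[e^{-VT}]+E_x\int_0^TVe^{-Vs}\Phi(q(\xi_s))\,ds .$$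
It is monotone in $q$ because $\Phi$ is nondecreasing, and $\mathcal Aq=1$ on $D$, where $T=0$. Suppose $q(y)$ is the probability of some event for a family from $y$. Then $\mathcal Aq(x)$ is the probability that the initial particle visits $D$ during its lifetime or, failing that, at least one child's subtree realizes the event. Indeed, the lifetime exceeds $T$ with probability $e^{-VT}$ given the path. Otherwise the particle dies at a time $s<T$, with density $Ve^{-Vs}$, at position $\xi_s$, and then $1-F(1-q(\xi_s))=\Phi(q(\xi_s))$ is the probability that at least one child's subtree realizes the event.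

**Step 3 (proof of (i)).** We show that the supersolution dominates generation by generation. Put $h=\min(g,1)$. On $D^c$ we have $h=g$ and, by (1), $Vg-Lg\ge Vg-\lambda g^{1+\beta}=V\Phi(h)$. On $D$, $g\ge1$. Inserting this into (4), $h(x)=g(x)\ge\mathcal Ah(x)$ for $x\in D^c$. On $D$ both sides equal $1$. So $h\ge\mathcal Ah$ everywhere. Let $v^{(n)}(x)$ be the probability that some particle of generation $\le n$ in the family of $x$ visits $D$. Then $v^{(0)}=E_\cdot e^{-VT}\le\mathcal Ah\le h$, and $v^{(n+1)}=\mathcal Av^{(n)}$ by Step 2. If $v^{(n)}\le h$, then $v^{(n+1)}\le\mathcal Ah\le h$. So $v^{(n)}\le h$ for all $n$, and $v^{(n)}\uparrow u_D$. Hence $u_D\le h\le g$.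

**Step 4 (proof of (ii)).** Here we approximate $u_D$ from above. On $D^c$, $Vg-Lg\le V\Phi(g)$, and $g(\xi_T)\le1$, so (4) gives $g\le\mathcal Ag$ on $D^c$; on $D$, $g\le1=\mathcal Ag$. Let $q^{(-1)}=1$, and for $n\ge0$ let $q^{(n)}(x)$ be the probability that some particle of generation $\le n$ visits $D$ or generation $n+1$ is nonempty. Then $q^{(n)}=\mathcal Aq^{(n-1)}$ for $n\ge0$; for $n=0$ this says that the root visits $D$ or has a child. Starting from $g\le1=q^{(-1)}$, we get $g\le\mathcal Ag\le\mathcal Aq^{(n-1)}=q^{(n)}$ by induction. The events defining $q^{(n)}$ decrease in $n$: a visit by generation $n+1$, or a nonempty generation $n+2$, requires generation $n+1$ to be nonempty. Their intersection is the event that $D$ is visited or the tree is infinite. The tree is a.s. finite, so $q^{(n)}\downarrow u_D$, and $g\le u_D$. $\square$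

## The power $\kappa=2/\beta$ for Brownian motion, and where $\kappa=\alpha/\beta$ breaks down

The sensible first attempt is to look for a supersolution with the guessed decay $|x|^{-\alpha/\beta}$. For $\alpha=2$ it succeeds. Let $\varphi(x)=(1+|x|^2)^{-\kappa/2}$. With $t=|x|^2$,
$$\Delta\varphi=\kappa(\kappa+2)\,t\,(1+t)^{-\kappa/2-2}-d\kappa(1+t)^{-\kappa/2-1}\le\kappa(\kappa+2)\,\varphi^{1+2/\kappa}.$$
With $\kappa=2/\beta$ this reads $\Delta\varphi\le K\varphi^{1+\beta}$. A large multiple $g=C\varphi$ with $C^\beta\ge K/\lambda$ satisfies $\Delta g\le\lambda g^{1+\beta}$, so Lemma 3(i) with $D=\{g\ge1\}$ yields $u_D\le C\varphi$. This is $\mu_\gamma$-integrable when $2/\beta+\gamma>d$, and Lemma 2(a) gives the known result.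

For $\alpha<2$ we must see what jumps do to $L\varphi$. We allow a logarithm, which will be needed for Theorem 2(B).

**Lemma 4.** Let $0<\alpha<2$ and $\varphi(x)=(1+|x|^2)^{-\kappa/2}(\log(e+|x|^2))^p$ with $\kappa>0$, $p\ge0$. Put $m(R)=\int_{|y|\le R}\varphi$. There are $k,K>0$ such that for $|x|\ge2$
$$k|x|^{-d-\alpha}m(|x|/2)-K\varphi(x)|x|^{-\alpha}\le L\varphi(x)\le K\big(|x|^{-d-\alpha}m(2|x|)+\varphi(x)|x|^{-\alpha}\big).$$

*Proof.* **Step 1 (regularity of $\varphi$).** We record the two bounds on $\varphi$ that are used. Write $\varphi=f(|x|^2)$ with $f(t)=(1+t)^{-\kappa/2}(\log(e+t))^p$. Then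
$$\frac{f'(t)}{f(t)}=-\frac{\kappa}{2(1+t)}+\frac{p}{(e+t)\log(e+t)},$$
and differentiating once more, $|f'|\le Cf/(1+t)$ and $|f''|\le Cf/(1+t)^2$. As $\partial_i\partial_j\varphi=4x_ix_jf''+2\delta_{ij}f'$, it follows that $|D^2\varphi(y)|\le C\varphi(y)/(1+|y|^2)$; in particular $\varphi\in C_b^2$. On the ball $B(x,|x|/2)$ the quantities $|y|$ and $|x|$ are comparable, hence also $\varphi(y)$ and $\varphi(x)$, and $|D^2\varphi|\le C|x|^{-2}\varphi(x)$ there. Moreover $f$ is positive, continuous and eventually decreasing to $0$, so $\varphi(y)\le C\varphi(x)$ whenever $|y|\ge|x|$.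

**Step 2 (small and large jumps).** We split at jump size $|x|/2$. By the symmetry of the kernel the linear term may be subtracted, so $L\varphi(x)=c_{d,\alpha}(I_1-I_2+I_3)$ with
$$I_1=\int_{|z|<|x|/2}(\varphi(x+z)-\varphi(x)-\nabla\varphi(x)\cdot z)|z|^{-d-\alpha}dz,$$
$$I_2=\varphi(x)\int_{|z|\ge|x|/2}|z|^{-d-\alpha}dz,\qquad I_3=\int_{|z|\ge|x|/2}\varphi(x+z)|z|^{-d-\alpha}dz .$$
By Taylor and Step 1, $|I_1|\le C|x|^{-2}\varphi(x)\int_{|z|<|x|/2}|z|^{2-d-\alpha}dz\le C\varphi(x)|x|^{-\alpha}$. Also $0\le I_2\le C\varphi(x)|x|^{-\alpha}$.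

**Step 3 (the jumps into the bulk).** The term $I_3$ contains the new effect. Put $y=x+z$. The part with $|y|\le2|x|$ is at most $(|x|/2)^{-d-\alpha}m(2|x|)$. On $|y|>2|x|$ we have $\varphi(y)\le C\varphi(x)$, so that part is at most $C\varphi(x)|x|^{-\alpha}$. Conversely, $|y|\le|x|/2$ implies $|x|/2\le|z|\le3|x|/2$, so $I_3\ge(3|x|/2)^{-d-\alpha}m(|x|/2)$. Combining the bounds gives the lemma. $\square$

Now try $p=0$, $\kappa=\alpha/\beta$, for which $\varphi^{1+\beta}\asymp|x|^{-\alpha/\beta-\alpha}=|x|^{-\kappa-\alpha}$ at infinity.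

If $\alpha/\beta<d$, then $m(R)=O(R^{d-\kappa})$ and Lemma 4 gives $L\varphi\le K|x|^{-\kappa-\alpha}$. The attempt works as for Brownian motion.

If $\alpha/\beta>d$, then $m$ is bounded and bounded away from $0$, and $\varphi(x)|x|^{-\alpha}=o(|x|^{-d-\alpha})$. So Lemma 4 gives $L\varphi(x)\ge k'|x|^{-d-\alpha}$ for large $|x|$, which is much larger than $\varphi^{1+\beta}\asymp|x|^{-\alpha/\beta-\alpha}$. No multiple $C\varphi$ satisfies $L(C\varphi)\le\lambda(C\varphi)^{1+\beta}$ near infinity. This is the exact point of failure: direct jumps from $x$ into the region near the origin contribute $|x|^{-d-\alpha}$, however fast $\varphi$ decays.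

If $\alpha/\beta=d$, then $m(R)\asymp\log R$ and $L\varphi\ge k'|x|^{-d-\alpha}\log|x|$ for large $|x|$, while $\varphi^{1+\beta}\asymp|x|^{-d-\alpha}$. The attempt fails by a logarithm.

What gets past this point is that Lemma 2(a) does not ask for decay $|x|^{-\alpha/\beta}$. It asks only for a decay exponent $\kappa>d-\gamma$. We may let $\varphi$ decay more slowly, so slowly that $\varphi^{1+\beta}$ absorbs the jump term $|x|^{-d-\alpha}$. For $d<\alpha/\beta$ this leads to $\kappa(1+\beta)=d+\alpha$, the exponent of the heuristic count.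

## Slower powers absorb the jumps: proof of Theorem 1

**Step 1 (the inequality between exponents).** This step says for which $\kappa$ a large multiple of a power is a supersolution. Let $\varphi(x)=(1+|x|^2)^{-\kappa/2}$, $0<\kappa\ne d$. Here $m(R)=O(R^{d-\kappa})$ for $\kappa<d$ and $m(R)=O(1)$ for $\kappa>d$. In both cases Lemma 4, together with the boundedness of $L\varphi$ on $|x|\le2$, gives
$$L\varphi(x)\le K(1+|x|)^{-\alpha-\min(\kappa,d)} .$$
Since $\varphi^{1+\beta}\asymp(1+|x|)^{-\kappa(1+\beta)}$, with another constant $K$,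
$$L\varphi\le K\varphi^{1+\beta}\ \text{ on }\mathbb R^d\qquad\text{if}\quad\kappa(1+\beta)\le\alpha+\min(\kappa,d).\tag{5}$$

**Step 2 (choice of $\kappa$).** We need (5) and $\kappa>d-\gamma$ together.

* $d<\alpha/\beta$: take $\kappa=\frac{d+\alpha}{1+\beta}$. Since $\alpha>\beta d$, $\kappa>d$. The condition in (5) holds with equality, and $\kappa>d\ge d-\gamma$.
* $d=\alpha/\beta$: then the hypothesis forces $\gamma>0$. Take $\kappa\in(\max(0,d-\gamma),d)$. As $\kappa\beta\le d\beta=\alpha$, we have $\kappa(1+\beta)\le\kappa+\alpha$, which is the condition in (5).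
* $d>\alpha/\beta$: take $\kappa=\alpha/\beta<d$. Then $\kappa(1+\beta)=\kappa+\alpha$, and $\kappa>d-\gamma$ is the hypothesis.

Note that in the first and third cases $\gamma$ is not used for (5).

**Step 3 (the supersolution).** We convert (5) into a bound on $u_D$. Given a bounded set $A\subset\bar B_r$, choose $C$ with $C^\beta\ge K/\lambda$ and $C(1+r^2)^{-\kappa/2}\ge1$. Put $g=C\varphi$ and $D=\{g\ge1\}$, a closed ball containing $\bar B_r$. Then $0\le g\le1$ off $D$ and
$$Lg\le CK\varphi^{1+\beta}\le\lambda C^{1+\beta}\varphi^{1+\beta}=\lambda g^{1+\beta} .$$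
By Lemma 3(i),
$$u_r\le u_D\le C\varphi .\tag{6}$$

**Step 4 (integration).** This step finishes through Lemma 2. By (6),
$$\int u_D\,d\mu_\gamma\le C\int\frac{(1+|x|^2)^{-\kappa/2}}{1+|x|^\gamma}\,dx<\infty,$$
because $\kappa+\gamma>d$. By Lemma 2(a), a.s. only finitely many initial families ever visit $D\supset A$, and $N_t(A)\le N_t(D)=0$ for all large $t$. $\blacksquare$

## Applying $L$ to pure powers

To find the true size of $u_r$ we also need subsolutions, for Lemma 3(ii), and thus exact control of the sign of $L$ on powers. For $\alpha=2$ a direct computation off the origin gives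
$$\Delta|x|^{-\kappa}=\kappa(\kappa+2-d)|x|^{-\kappa-2}.\tag{7}$$
The coefficient is convex in $\kappa$ with zeros $0$ and $d-2$. The same picture holds for $\alpha<2$.

**Lemma 5.** Let $0<\alpha<2$. For $-\alpha<\kappa<d$ and $x\ne0$, $L|\cdot|^{-\kappa}(x)=c(\kappa)|x|^{-\kappa-\alpha}$, where $c$ is finite and strictly convex on $(-\alpha,d)$, $c(0)=c(d-\alpha)=0$, and $c(\kappa)>0$ for $\max(0,d-\alpha)<\kappa<d$. If $d>\alpha$ and $0<\lambda_0<\alpha$, there are $0<a\le A$ with $a\ell\le c(d-\alpha+\ell)\le A\ell$ for $0\le\ell\le\lambda_0$.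

*Proof.* **Step 1 (the formula).** Scaling reduces everything to one point. Substituting $z=|x|w$ in $L$ pulls out $|x|^{-\kappa-\alpha}$, and by rotation invariance the remaining constant is
$$c(\kappa)=c_{d,\alpha}\lim_{\varepsilon\to0}\int_{|y-e|>\varepsilon}(|y|^{-\kappa}-1)|y-e|^{-d-\alpha}dy,\qquad|e|=1 .$$
The integrand is integrable near $0$ because $\kappa<d$, and at infinity because $\kappa>-\alpha$. Near $e$ the linear Taylor term cancels over spherical shells and the remainder is $O(|y-e|^{2-d-\alpha})$, so the limit exists. Clearly $c(0)=0$.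

**Step 2 (strict convexity).** This will determine signs from zeros. For each $y\neq0$, $\kappa\mapsto|y|^{-\kappa}$ is convex, so $c$ is a limit of convex functions, hence convex. For $\kappa_1\ne\kappa_2$, since $|y|^{-\kappa_1}+|y|^{-\kappa_2}-2|y|^{-(\kappa_1+\kappa_2)/2}$ is a square,
$$c(\kappa_1)+c(\kappa_2)-2c\big(\tfrac{\kappa_1+\kappa_2}2\big)=c_{d,\alpha}\int(|y|^{-\kappa_1/2}-|y|^{-\kappa_2/2})^2|y-e|^{-d-\alpha}dy>0 .$$
The integral converges, since near $e$ the square is $O(|y-e|^2)$ and $\alpha<2$. A convex function with strict inequality at midpoints is strictly convex.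

**Step 3 (a reflection by inversion).** We find the second zero. Substitute $y=w/|w|^2$. Then $|y-e|^2=|w|^{-2}(1-2w\cdot e+|w|^2)=|w-e|^2/|w|^2$ and $dy=|w|^{-2d}dw$. So
$$|y-e|^{-d-\alpha}dy=|w|^{\alpha-d}|w-e|^{-d-\alpha}dw ,\qquad |y|^{-\kappa}-1=|w|^\kappa-1,$$
and the integral over $|y-e|>\varepsilon$ becomes
$$\int_{|w-e|>\varepsilon|w|}\big[(|w|^{-(d-\alpha-\kappa)}-1)-(|w|^{-(d-\alpha)}-1)\big]|w-e|^{-d-\alpha}dw .$$
Both exponents $d-\alpha-\kappa$ and $d-\alpha$ lie in $(-\alpha,d)$. We compare the domain with $\{|w-e|>\varepsilon\}$ for $\varepsilon\le\frac14$. If $\varepsilon|w|<|w-e|\le\varepsilon$, then $|w|\ge1-\varepsilon$, so $|w-e|\ge\varepsilon(1-\varepsilon)$. If $\varepsilon<|w-e|\le\varepsilon|w|$, then $|w-e|\le\varepsilon(1+|w-e|)$, so $|w-e|\le\frac{\varepsilon}{1-\varepsilon}\le\varepsilon(1+2\varepsilon)$. Hence the two sets differ only inside the shell $\varepsilon(1-\varepsilon)\le|w-e|\le\varepsilon(1+2\varepsilon)$, which has volume $O(\varepsilon^{d+1})$. There the bracket is $O(|w-e|)=O(\varepsilon)$, so the integrand is $O(\varepsilon^{1-d-\alpha})$,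 and the error is $O(\varepsilon^{2-\alpha})\to0$. Therefore
$$c(\kappa)=c(d-\alpha-\kappa)-c(d-\alpha),\qquad -\alpha<\kappa<d .$$
Taking $\kappa=d-\alpha$ gives $c(d-\alpha)=c(0)-c(d-\alpha)$, so $c(d-\alpha)=0$, and then $c(\kappa)=c(d-\alpha-\kappa)$.

**Step 4 (signs and linear bounds).** If $d\ne\alpha$, then $c$ is strictly convex with two distinct zeros $0$ and $d-\alpha$, so $c>0$ to the right of both. If $d=\alpha$, then $c$ is even and strictly convex with $c(0)=0$, so $c(\kappa)>0$ for $\kappa\ne0$. Now let $d>\alpha$ and $b=(d-\alpha)/2$; strict convexity gives $c(b)<0$. The slope of $c$ to the right of $d-\alpha$ is at least the slope of the chord from $b$ to $d-\alpha$, so $c(d-\alpha+\ell)\ge\ell\,(-c(b))/b$. Convexity on $[d-\alpha,d-\alpha+\lambda_0]$ gives $c(d-\alpha+\ell)\le\ell\,c(d-\alpha+\lambda_0)/\lambda_0$. $\square$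

## Truncating the singularity, and two working principles

Pure powers are singular at $0$, while Lemma 3 needs $C_b^2$ functions. For $\alpha<2$ the operator $L$ is nonlocal, so cutting off the singularity changes $LG$ even far away. We must measure that change.

**Lemma 6 (truncation).** Let $\delta>0$, and let $G$ be smooth on $\mathbb R^d\setminus\{0\}$, positive, radially decreasing, integrable near $0$, and bounded with bounded derivatives of order at most $2$ on $|x|\ge\delta/2$. Let $\chi$ be smooth and radial, $0\le\chi\le1$, $\chi=1$ on $B_{1/2}$, $\chi=0$ off $B_1$. Put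
$$G_\delta(x)=(1-\chi(x/\delta))G(x)+\chi(x/\delta)G(\delta),$$
where $G(\delta)$ is the value of $G$ on $|x|=\delta$. Then $G_\delta\in C_b^2$, $G(\delta)\le G_\delta\le G$ on $B_\delta\setminus\{0\}$, $G_\delta=G$ off $B_\delta$, and for $\alpha<2$, $|x|\ge2\delta$,
$$LG(x)-2^{d+\alpha}c_{d,\alpha}|x|^{-d-\alpha}\int_{B_\delta}G\ \le\ LG_\delta(x)\ \le\ LG(x).\tag{8}$$
For $\alpha=2$, $LG_\delta(x)=LG(x)$ for $|x|\ge2\delta$, and the integrability near $0$ is not needed.

*Proof.* On $B_{\delta/2}$, $G_\delta$ is the constant $G(\delta)$, so it is smooth, and it lies in $C_b^2$. On $B_\delta\setminus\{0\}$ it is an average of $G(x)\ge G(\delta)$ and $G(\delta)$. For $\alpha<2$, $H=G_\delta-G$ vanishes off $B_\delta$ and $-G\le H\le0$ on $B_\delta$. For $|x|\ge2\delta$ and $y\in B_\delta$ we have $|y-x|\ge|x|/2$, so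
$$LG_\delta(x)-LG(x)=c_{d,\alpha}\int_{B_\delta}H(y)|y-x|^{-d-\alpha}dy$$
lies between $-c_{d,\alpha}(|x|/2)^{-d-\alpha}\int_{B_\delta}G$ and $0$. For $\alpha=2$ the operator is local. $\square$

In the next two lemmas $0<\alpha\le2$, and $G$ is as in Lemma 6 with $\delta=1$ (without the integrability if $\alpha=2$).

**Lemma 7 (upper principle).** If $LG\le KG^{1+\beta}$ on $|x|\ge2$, then for every $r>0$ there is $C$ with $u_r\le CG$ on $|x|\ge2$.

*Proof.* For $\rho\ge1$ we have $G_1\ge G(\rho)$ on $B_\rho$: on $B_1$, $G_1\ge G(1)\ge G(\rho)$, and on $1\le|x|\le\rho$, $G_1=G\ge G(\rho)$. So with $g=CG_1$, $C^\beta\ge K/\lambda$ and $C$ large, the closed set $D=\{g\ge1\}$ contains $\bar B_{\max(r,2)}$. Off $D$ we have $|x|>2$ and $g=CG<1$, and by Lemma 6 with $\delta=1$, $Lg\le C\,LG\le CKG^{1+\beta}\le\lambda g^{1+\beta}$. Lemma 3(i) gives $u_r\le u_D\le g=CG$ on $|x|\ge2$. $\square$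

**Lemma 8 (lower principle).** If $f\in C_b^2$, $f\ge0$, and $Lf\ge kf^{1+\beta}$ on $|x|>r_0$ with $k>0$, $r_0>0$, then for every $r>0$ there is $\varepsilon'>0$ with $u_r\ge\varepsilon'f$.

*Proof.* Choose $\varepsilon>0$ with $\varepsilon^\beta\lambda\le k$ and $\varepsilon\sup f\le1$. Then $L(\varepsilon f)\ge\varepsilon kf^{1+\beta}\ge\lambda(\varepsilon f)^{1+\beta}$ on $|x|>r_0$, and Lemma 3(ii) with $D=\bar B_{r_0}$ gives $u_{r_0}\ge\varepsilon f$. If $r\ge r_0$, then $u_r\ge u_{r_0}$. If $r<r_0$, apply the strong Markov property at the first visit to $\bar B_{r_0}$, as in Lemma 1. The visiting particle, at some $y\in\bar B_{r_0}$, survives unbranched for one time unit and is then in $B_r$ with probability $e^{-V}P_y(\xi_1\in B_r)$. So $u_r\ge p\,u_{r_0}$ with $p=\inf_{y\in\bar B_{r_0}}e^{-V}P_y(\xi_1\in B_r)$. The law of $\xi_1-\xi_0$ is Gaussian or a mixture of centered Gaussian laws (subordination), so it has a strictly positive density. Hence $y\mapsto P_y(\xi_1\in B_r)$ is positive and continuous, and $p>0$ by compactness. $\square$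

## The five regimes of $u_r$: proof of Theorem 2

First let $\alpha<2$.

**Case (A), $d<\alpha/\beta$.** Here jumps into the bulk dominate. Let $\varphi=(1+|x|^2)^{-\kappa/2}$ with $\kappa=\frac{d+\alpha}{1+\beta}>d$. The upper bound is (6). For the lower bound, $m$ is bounded and bounded away from $0$ for large $R$, and $\varphi(x)|x|^{-\alpha}=o(|x|^{-d-\alpha})$. So Lemma 4 gives $L\varphi\ge k'|x|^{-d-\alpha}\ge k''\varphi^{1+\beta}$ for large $|x|$, since $\kappa(1+\beta)=d+\alpha$. Apply Lemma 8 with $f=\varphi$.

**Case (B), $d=\alpha/\beta$.** A logarithm repairs the borderline failure found above. Let $\varphi=(1+|x|^2)^{-d/2}(\log(e+|x|^2))^{1/\beta}$. Then $m(R)\asymp(\log R)^{1+1/\beta}$, while $\varphi(x)|x|^{-\alpha}\asymp|x|^{-d-\alpha}(\log|x|)^{1/\beta}$ is smaller than the bulk term by a factor $\log|x|$. Since $d(1+\beta)=d+\alpha$, Lemma 4 gives, for large $|x|$,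
$$L\varphi(x)\asymp|x|^{-d-\alpha}(\log|x|)^{1+1/\beta}\asymp\varphi(x)^{1+\beta}.$$
The lower bound on $u_r$ follows from Lemma 8. For the upper bound, $L\varphi\le K\varphi^{1+\beta}$ on all of $\mathbb R^d$, because on bounded sets $L\varphi$ is bounded and $\varphi$ is bounded below by a positive constant. Take $g=C\varphi$ with $C^\beta\ge K/\lambda$ and $C$ so large that the closed set $D=\{g\ge1\}$ contains $\bar B_r$. Then $Lg\le\lambda g^{1+\beta}$, and Lemma 3(i) gives $u_r\le u_D\le C\varphi$.

**Case (C), $\alpha/\beta<d<\alpha+\alpha/\beta$.** Here the first guess $R^{-\alpha/\beta}$ is right. The upper bound is (6) with $\kappa=\alpha/\beta<d$. For the lower bound let $G=|x|^{-\kappa}$ with $\kappa=\alpha/\beta\in(\max(0,d-\alpha),d)$. By Lemma 5, $LG=c(\kappa)|x|^{-\kappa-\alpha}=c(\kappa)G^{1+\beta}$ with $c(\kappa)>0$. For $|x|\ge1$, $|x|^{-d-\alpha}\le|x|^{-\kappa-\alpha}$, so by (8), for $\delta\le\frac12$,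
$$LG_\delta\ge\Big(c(\kappa)-2^{d+\alpha}c_{d,\alpha}\int_{B_\delta}G\Big)|x|^{-\kappa-\alpha}\ge\tfrac12c(\kappa)G_\delta^{1+\beta}\qquad(|x|\ge1)$$
for $\delta$ small, since $\int_{B_\delta}G\to0$. Apply Lemma 8 with $f=G_\delta$.

**Case (D), $d=\alpha+\alpha/\beta$.** Now $\alpha/\beta=d-\alpha$ is a zero of $c$, and the pure power gives $LG=0$. Averaging powers slightly steeper than $d-\alpha$ produces the logarithm. Let $\kappa_0=d-\alpha=\alpha/\beta$, $p=1/\beta$, $0<\lambda_0<\alpha$, and
$$G(x)=\int_0^{\lambda_0}\ell^{p-1}|x|^{-\kappa_0-\ell}\,d\ell .$$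
This $G$ is positive and radially decreasing. It is smooth off $0$ with bounded derivatives away from $0$, since the derivatives of $|x|^{-\kappa_0-\ell}$ on $|x|\ge\rho$ are bounded uniformly in $\ell\in[0,\lambda_0]$. It is integrable near $0$ because $\kappa_0+\lambda_0<d$. We may apply $L$ under the integral. Fix $x\ne0$ and split $L$ at $|z|=|x|/2$ as in Lemma 4. The absolute integral of the second-order remainder is bounded uniformly in $\ell$, and so is the term corresponding to $I_2$. The term corresponding to $I_3$ is nonnegative and uniformly bounded because $|y|^{-\kappa_0-\ell}\le|y|^{-\kappa_0-\lambda_0}+1$. So Fubini and Lemma 5 give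
$$LG(x)=\int_0^{\lambda_0}\ell^{p-1}c(\kappa_0+\ell)|x|^{-\kappa_0-\alpha-\ell}\,d\ell .$$
For $q>0$ and $s\ge\log2$, the substitution $v=\ell s$ shows
$$s^{-q}\int_0^{\lambda_0\log2}v^{q-1}e^{-v}dv\le\int_0^{\lambda_0}\ell^{q-1}e^{-\ell s}d\ell\le\Gamma(q)s^{-q}.$$
Use this with $s=\log|x|$, with $q=p$ for $G$ and, since $a\ell\le c(\kappa_0+\ell)\le A\ell$ by Lemma 5, with $q=p+1$ for $LG$. As $\kappa_0+\alpha=d$, for $|x|\ge2$
$$G\asymp|x|^{-\kappa_0}(\log|x|)^{-p},\qquad LG\asymp|x|^{-d}(\log|x|)^{-p-1}\asymp G^{1+\beta},\tag{9}$$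
because $\kappa_0(1+\beta)=d$ and $p(1+\beta)=p+1$. Lemma 7 gives the upper bound. For the lower bound, the error in (8), divided by $LG$, is at most $C|x|^{-\alpha}(\log|x|)^{p+1}\int_{B_\delta}G$. Since $|x|^{-\alpha}(\log|x|)^{p+1}$ is bounded on $|x|\ge2$, this is at most $\frac12$ for $\delta$ small. So $LG_\delta\ge\frac12LG\ge kG_\delta^{1+\beta}$ on $|x|\ge2$, and Lemma 8 applies.

**Case (E), $d>\alpha+\alpha/\beta$.** Here branching hardly matters and the potential kernel rules. For the upper bound, $G=|x|^{-(d-\alpha)}$ has $LG=0$ by Lemma 5; use Lemma 7. For the lower bound, $\beta(d-\alpha)>\alpha$, so $(d-\alpha)(1+\beta)-\alpha>d-\alpha$, and we can choose $\kappa'\in(d-\alpha,d)$ with $\kappa'+\alpha\le(d-\alpha)(1+\beta)$. Let $G=|x|^{-(d-\alpha)}+|x|^{-\kappa'}$. Then $LG=c(\kappa')|x|^{-\kappa'-\alpha}$ with $c(\kappa')>0$. For $|x|\ge1$,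
$$G^{1+\beta}\le2^{1+\beta}|x|^{-(d-\alpha)(1+\beta)}\le2^{1+\beta}|x|^{-\kappa'-\alpha},\qquad|x|^{-d-\alpha}\le|x|^{-\kappa'-\alpha}.$$
By (8), for $\delta\le\frac12$ small, $LG_\delta\ge\frac12c(\kappa')|x|^{-\kappa'-\alpha}\ge kG_\delta^{1+\beta}$ on $|x|\ge1$. Lemma 8 gives $u_r\ge\varepsilon'G_\delta\ge\varepsilon'|x|^{-(d-\alpha)}$ on $|x|\ge1$.

**Case $\alpha=2$.** We use (7), with $c(\kappa)=\kappa(\kappa+2-d)$ for all $\kappa>0$, and there is no truncation error. If $d<2+2/\beta$, take $\kappa=2/\beta>d-2$ and $G=|x|^{-\kappa}$. Then $c(\kappa)>0$ and $\Delta G=c(\kappa)G^{1+\beta}$ off the origin, since $\kappa+2=\kappa(1+\beta)$. Lemma 7 gives the upper bound, and Lemma 8 with $f=G_\delta$ the lower bound; integrability near $0$ is irrelevant. In (D), take $\lambda_0=1$: here $c(d-2+\ell)=(d-2+\ell)\ell$ with $d-2=2/\beta>0$, so it is comparable to $\ell$ on $[0,1]$. We may differentiate under the integral, (9) follows as before, and Lemmas 7 and 8 apply. In (E), $c(d-2)=0$ and $c(\kappa')>0$ for $\kappa'>d-2$, so the same two functions work. $\blacksquare$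

## Which integrals converge: proof of Theorem 3

By Lemma 2, a.s. local extinction holds if $\int u_r\,d\mu_\gamma<\infty$ for all $r>0$, and if $\int u_r\,d\mu_\gamma=\infty$, then a.s. $N_t(\bar B_r)>0$ for arbitrarily large $t$. Since $u_r\le1$ and $\mu_\gamma$ is locally finite, Theorem 2 shows
$$\int u_r\,d\mu_\gamma<\infty\quad\Longleftrightarrow\quad\int^\infty\psi(R)R^{d-1-\gamma}\,dR<\infty .\tag{10}$$
The right side does not depend on $r$. So there is a dichotomy: convergence gives local extinction, and divergence gives $N_t(B)>0$ for arbitrarily large $t$, a.s., for every closed ball $B$ centered at $0$. It remains to check that convergence in (10) means that one of conditions 1–3 holds. First let $\alpha<2$.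

* (A) $d<\alpha/\beta$. The exponent $\frac{d+\alpha}{1+\beta}$ exceeds $d$, so the integral is finite for all $\gamma\ge0$; and condition 1 always holds.
* (B) $d=\alpha/\beta$. $\int^\infty R^{-1-\gamma}(\log R)^{1/\beta}dR<\infty$ iff $\gamma>0$, i.e. iff condition 1 holds. Condition 2 implies $\gamma>0$, and condition 3 would require $d=\alpha/\beta+\alpha$, so neither adds anything.
* (C) $\alpha/\beta<d<\alpha+\alpha/\beta$. $\int^\infty R^{d-1-\gamma-\alpha/\beta}dR<\infty$ iff $d<\alpha/\beta+\gamma$. If $\gamma>\alpha$, then $d<\alpha+\alpha/\beta<\alpha/\beta+\gamma$, so condition 2 implies condition 1. Condition 3 is excluded since $d\ne\alpha/\beta+\alpha$.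
* (D) $d=\alpha+\alpha/\beta$. $\int^\infty R^{-1+\alpha-\gamma}(\log R)^{-1/\beta}dR<\infty$ iff $\gamma>\alpha$, or $\gamma=\alpha$ and $1/\beta>1$. Here conditions 1 and 2 are both equivalent to $\gamma>\alpha$, and condition 3 says $\gamma=\alpha$ and $\beta<1$.
* (E) $d>\alpha+\alpha/\beta$. $\int^\infty R^{-1+\alpha-\gamma}dR<\infty$ iff $\gamma>\alpha$, which is condition 2. Condition 1 gives $\alpha+\alpha/\beta<d<\alpha/\beta+\gamma$, hence $\gamma>\alpha$. Condition 3 is excluded.

For $\alpha=2$ and $d<2+2/\beta$, $\psi=R^{-2/\beta}$, so the integral is finite iff $d<2/\beta+\gamma$. As in (C), condition 2 implies condition 1 and condition 3 is excluded. For $\alpha=2$ and $d\ge2+2/\beta$ the items (D) and (E) apply verbatim.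

In every case convergence holds exactly when one of conditions 1–3 does. If $\gamma<\alpha$, or if $\gamma=\alpha$ and $\beta=1$, conditions 2 and 3 fail, so $d<\alpha/\beta+\gamma$ is then also necessary. The example $\alpha=\beta=1$, $\gamma=2$, $d=4$ shows that it is not necessary in general. $\blacksquare$
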